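\title{Weak Pinsker filtrations with the same entropy need not be isomorphic}

\begin{abstract}
A weak Pinsker filtration of a measure-preserving system is a decreasing sequence of factors whose entropies tend to zero and in which each factor is obtained from the next smaller one by adjoining an independent Bernoulli shift. We show that every ergodic system of positive finite entropy carries two non-isomorphic weak Pinsker filtrations with the same sequence of entropies. More precisely, the filtrations with a given entropy sequence are all isomorphic if and only if the sequence vanishes at some index. The non-isomorphic examples hide a chain of keys, linked by cubic polynomials over finite fields, at sparse random times; a coupling argument detects the chain.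
\end{abstract}

\section{The uniqueness problem}\label{sec:intro}

A \emph{system} $\mathbf X=(X,\mathcal A,\mu,T)$ is an invertible measure-preserving transformation $T$ of a standard probability space, with finite Kolmogorov--Sinai entropy $h(\mathbf X)$. Logarithms are natural, and all statements hold modulo null sets. A \emph{factor $\sigma$-algebra} is a sub-$\sigma$-algebra $\mathcal B\subset\mathcal A$ with $T^{-1}\mathcal B=\mathcal B$; we write $\mathbf X/\mathcal B$ for the corresponding factor system and $h(\mathcal B)$ for its entropy. A \emph{Bernoulli shift} is the shift on $(A^{\mathbb Z},\rho^{\otimes\mathbb Z})$ with $A$ finite or countable. Its entropy is the Shannon entropy $H(\rho)=-\sum_a\rho(a)\log\rho(a)$. The one-point shift counts as a Bernoulli shift, and every Bernoulli shift of entropy $0$ is trivial, because $H(\rho)=0$ forces $\rho$ to be a point mass.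

Let $\mathcal C\subset\mathcal D$ be factor $\sigma$-algebras. We say that $\mathcal D$ is \emph{relatively Bernoulli over $\mathcal C$} if $\mathcal D=\mathcal C\vee\mathcal B$ for a factor $\sigma$-algebra $\mathcal B$ that is independent of $\mathcal C$ and such that $\mathbf X/\mathcal B$ is isomorphic to a Bernoulli shift. We call $\mathcal B$ a \emph{Bernoulli complement} of $\mathcal C$ in $\mathcal D$. In this case $\mathbf X/\mathcal D\cong\mathbf X/\mathcal C\times\mathbf X/\mathcal B$, and, since entropy is additive over direct products, $h(\mathcal D)=h(\mathcal C)+h(\mathcal B)$.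

\begin{definition}
A \emph{dynamical filtration} on $\mathbf X$ is a sequence $\mathcal F=(\mathcal F_n)_{n\le0}$ of factor $\sigma$-algebras with $\mathcal F_{n-1}\subset\mathcal F_n$. It is a \emph{weak Pinsker filtration} if
\begin{enumerate}
\item[(i)] $\mathcal F_0=\mathcal A$;
\item[(ii)] $\mathcal F_n$ is relatively Bernoulli over $\mathcal F_{n-1}$ for every $n\le0$;
\item[(iii)] $h(\mathcal F_n)\to0$ as $n\to-\infty$.
\end{enumerate}
The numbers $h(\mathcal F_n)$ are its \emph{entropies}. Dynamical filtrations $\mathcal F$ on $\mathbf X$ and $\mathcal G$ on $\mathbf Y=(Y,\mathcal B,\nu,S)$ are \emph{isomorphic} if there is an invertible measure-preserving map $\Phi:X\to Y$ with $\Phi\circ T=S\circ\Phi$ and $\Phi^{-1}\mathcal G_n=\mathcal F_n$ for every $n\le0$.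
\end{definition}

A weak Pinsker filtration describes $\mathbf X$ as built up, from factors of vanishing entropy, by adding independent Bernoulli noise one level at a time. The entropies $\varepsilon_n=h(\mathcal F_n)$ form a nondecreasing sequence with $\varepsilon_0=h(\mathbf X)$ and $\varepsilon_n\to0$; they record how much noise is added at each level, and they are an isomorphism invariant of the filtration. The following \emph{uniqueness problem}, posed as an open question by Benzoni~\cite{Benzoni}, asks whether they are the only invariant.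

\medskip
\noindent\textbf{Problem.} \emph{Let $\mathbf X$ be an ergodic system with $0<h(\mathbf X)<\infty$. Are any two weak Pinsker filtrations on $\mathbf X$ with the same entropies isomorphic?}
\medskip

There is a good reason to guess yes. For every $m$, two such filtrations can be matched on all levels $m\le n\le0$ by one automorphism of $\mathbf X$ (Proposition~\ref{prop:trunc}), and what remains unmatched lies in a factor of entropy $\varepsilon_m\to0$. Nevertheless the answer is no.

\begin{theorem}\label{thm:bernoulli}
Let $\mathbf X$ be a Bernoulli shift with $0<h(\mathbf X)<\infty$, and let $(\varepsilon_n)_{n\le0}$ be strictly increasing with $\varepsilon_n>0$, $\varepsilon_n\to0$ as $n\to-\infty$, and $\varepsilon_0=h(\mathbf X)$. Then $\mathbf X$ carries two non-isomorphic weak Pinsker filtrations, both with entropies $(\varepsilon_n)$.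
\end{theorem}

\begin{theorem}\label{thm:general}
Let $\mathbf X$ be ergodic with $0<h(\mathbf X)<\infty$, and let $(\varepsilon_n)_{n\le0}$ be nondecreasing with $\varepsilon_0=h(\mathbf X)$ and $\varepsilon_n\to0$ as $n\to-\infty$.
\begin{enumerate}
\item[(1)] If $\varepsilon_n=0$ for some $n$, any two weak Pinsker filtrations on $\mathbf X$ with entropies $(\varepsilon_n)$ are isomorphic.
\item[(2)] If $\varepsilon_n>0$ for all $n$, there are two non-isomorphic weak Pinsker filtrations on $\mathbf X$ with entropies $(\varepsilon_n)$.
\end{enumerate}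
\end{theorem}

Thus uniqueness fails on every ergodic system of positive finite entropy; take $\varepsilon_n=2^nh(\mathbf X)$. For an entropy sequence that is realized on $\mathbf X$, the weak Pinsker filtrations with these entropies are all isomorphic if and only if the sequence vanishes at some index. Theorem~\ref{thm:bernoulli} already settles the problem, and among the known results recalled below its proof uses only Ornstein's theorem.

Section~\ref{sec:finite} treats finitely many levels and proves Theorem~\ref{thm:general}(1). Section~\ref{sec:idea} shows the mechanism on three random variables. Sections~\ref{sec:construction}--\ref{sec:coupling} construct the example and prove Theorem~\ref{thm:bernoulli}; they are written so that Section~\ref{sec:general} needs only one entropy estimate to obtain Theorem~\ref{thm:general}(2).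

\section{Finitely many levels}\label{sec:finite}

We use three known results.
\begin{enumerate}
\item[(O)] \emph{Ornstein's theorem.} Bernoulli shifts with finite or countable alphabet and equal finite entropy are isomorphic.
\item[(T)] \emph{Thouvenot's cancellation.} If $\mathbf X\times\mathbf B\cong\mathbf Y\times\mathbf B$ for ergodic systems $\mathbf X,\mathbf Y$ and a Bernoulli shift $\mathbf B$ of finite entropy, then $\mathbf X\cong\mathbf Y$.
\item[(A)] \emph{Austin's theorem.} Every ergodic system has the weak Pinsker property: for each $\varepsilon>0$, $\mathcal A$ is relatively Bernoulli over a factor $\sigma$-algebra of entropy at most $\varepsilon$. We use it through the following consequence. If $\mathbf X$ is ergodic with $h(\mathbf X)>0$, then for every strictly increasing sequence $(\varepsilon_n)_{n\le-1}$ of positive numbers tending to $0$ as $n\to-\infty$, with $\varepsilon_{-1}\le h(\mathbf X)$, there is a weak Pinsker filtration on $\mathbf X$ with $h(\mathcal F_n)=\varepsilon_n$ for all $n\le-1$.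
\end{enumerate}
Ergodicity of $\mathbf X$ enters this paper only through (T) and (A).

\begin{proposition}\label{prop:trunc}
Let $\mathcal F,\mathcal G$ be weak Pinsker filtrations with the same entropies $(\varepsilon_n)$ on an ergodic system $\mathbf X$, and let $m\le-1$. There is an automorphism $\Phi$ of $\mathbf X$ with $\Phi^{-1}\mathcal G_n=\mathcal F_n$ for $m\le n\le0$.
\end{proposition}

\begin{proof}
For $m<n\le0$ let $\mathcal B_n$ be a Bernoulli complement of $\mathcal F_{n-1}$ in $\mathcal F_n$, and $\mathcal B'_n$ one of $\mathcal G_{n-1}$ in $\mathcal G_n$. Each $\mathcal B_n$ is independent of $\mathcal F_{n-1}=\mathcal F_m\vee\mathcal B_{m+1}\vee\dots\vee\mathcal B_{n-1}$. Hence $\mathcal F_m,\mathcal B_{m+1},\dots,\mathcal B_0$ are independent and generate $\mathcal A$, so that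
\[
\mathbf X\cong\mathbf X/\mathcal F_m\times\mathbf X/\mathcal B_{m+1}\times\dots\times\mathbf X/\mathcal B_0,
\]
and $\mathcal F_n$ corresponds to the coordinates of index at most $n$. The same holds for $\mathcal G$. Both $\mathcal B_n$ and $\mathcal B'_n$ have entropy $\varepsilon_n-\varepsilon_{n-1}$, so (O) gives isomorphisms $\psi_n:\mathbf X/\mathcal B_n\to\mathbf X/\mathcal B'_n$. The product $\mathbf B$ of the systems $\mathbf X/\mathcal B_n$ is isomorphic to a Bernoulli shift of finite entropy, and $\mathbf X/\mathcal F_m\times\mathbf B\cong\mathbf X\cong\mathbf X/\mathcal G_m\times\mathbf B$. Factors of an ergodic system are ergodic, so (T) gives an isomorphism $\psi_m:\mathbf X/\mathcal F_m\to\mathbf X/\mathcal G_m$. Read through the two product decompositions, $\psi_m\times\dots\times\psi_0$ is the required $\Phi$.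
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}(1)]
Let $\varepsilon_m=0$; then $m\le-1$. For $n\le m$ a Bernoulli complement of $\mathcal F_{n-1}$ in $\mathcal F_n$ has entropy $0$, hence is trivial, and $\mathcal F_{n-1}=\mathcal F_n$. So $\mathcal F_n=\mathcal F_m$ and likewise $\mathcal G_n=\mathcal G_m$ for all $n\le m$, and the automorphism of Proposition~\ref{prop:trunc} matches all levels.
\end{proof}

With infinitely many nontrivial levels, the simplest filtrations are the following. A weak Pinsker filtration is of \emph{product type} if $\mathcal F_n=\bigvee_{k\le n}\mathcal D_k$ for independent factor $\sigma$-algebras $\mathcal D_k$ with $\mathbf X/\mathcal D_k$ isomorphic to a Bernoulli shift. Two filtrations of product type with the same entropies are isomorphic: apply (O) on each level and take the infinite product of the isomorphisms. To prove Theorem~\ref{thm:bernoulli} we must therefore produce a weak Pinsker filtration that is not of product type.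

Complements $\mathcal C_n$ always give $\mathcal F_0=\mathcal F_m\vee\mathcal C_{m+1}\vee\dots\vee\mathcal C_0$ for each $m$, but they need not generate $\mathcal F_0$ by themselves. It is not enough, however, to exhibit one sequence of complements that fails to generate. For independent uniform signs $(\epsilon_n)_{n\le0}$ and $\mathcal F_n=\sigma(\epsilon_k:k\le n)$, the variables $\epsilon_n\epsilon_{n-1}$ are independent complements that do not determine $\epsilon_0$, since changing all signs preserves them, and yet the $\epsilon_n$ themselves are complements that generate. We need a test that excludes all choices of complements at once.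

\section{Non-anticipating couplings and the one-step mechanism}\label{sec:idea}

A \emph{coupling} of $\mu$ with itself is a probability measure $\lambda$ on $X\times X$ with both marginals equal to $\mu$. We write $(x,x')$ for points of $X\times X$, and $\mathcal G\otimes\mathcal G$ for the $\sigma$-algebra generated by the pullbacks of $\mathcal G\subset\mathcal A$ under the two coordinates.

\begin{definition}\label{def:na}
Let $(\mathcal G_n)_{n\le0}$ be a filtration on $(X,\mathcal A,\mu)$ and $m\le-1$. A coupling $\lambda$ is \emph{non-anticipating from level $m$} if for $m\le k\le-1$ and every bounded $\mathcal G_{k+1}$-measurable $g$,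
\begin{equation}\label{eq:na}
\mathbb E_\lambda\big[g(x)\,\big|\,\mathcal G_k\otimes\mathcal G_k\big]=\mathbb E_\mu[g\mid\mathcal G_k](x).
\end{equation}
\end{definition}

In words, seeing the second copy up to level $k$ does not help to predict level $k+1$ of the first copy. A filtration of product type has couplings of this kind with two opposite properties. Keep the components $\mathcal D_k$ with $k>m$ and resample those with $k\le m$. The two copies are then independent up to level $m$. On the other hand, a given finite-valued function $f$ almost depends only on the components that were kept, if $m$ is very negative, so $f(x)=f(x')$ with high probability. We shall build a filtration and a function $f$ for which a non-anticipating coupling cannot turn disagreement at a deep level into agreement of $f$. One step of the mechanism involves three random variables.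

\begin{example}\label{ex:line}
Let $\kappa,y,v$ be independent and uniform on a finite field $F$ with $q$ elements, and put $u=y+\kappa v$. Regard $\kappa$ as an old key, $\sigma(\kappa,y)$ as the past, $v$ as the innovation, and $(u,v)$ as the new key. The past determines the line $\{(y+\kappa t,t):t\in F\}$ in $F^2$, and the innovation picks the new key on it.

For fixed $\kappa$ the map $(y,v)\mapsto(u,v)$ is a bijection of $F^2$, so $\kappa,u,v$ are independent and uniform. Hence some coupling has independent old keys and equal new keys: take $\kappa,\kappa',u,v$ independent and use $(u,v)$ in both copies. This coupling anticipates, for $y'-y=(\kappa-\kappa')v$, and when $\kappa\ne\kappa'$ the two pasts together determine $v$.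

Now take a coupling in which $v$ is uniform given $(\kappa,y,\kappa',y')$. If $\kappa\ne\kappa'$, the two lines have different slopes and meet in one point, so $(u,v)=(u',v')$ requires $v=(y'-y)/(\kappa-\kappa')$, which has conditional probability $1/q$. For $q=3$, $(\kappa,y)=(0,2)$ and $(\kappa',y')=(1,0)$, the lines are $\{(2,0),(2,1),(2,2)\}$ and $\{(0,0),(1,1),(2,2)\}$, and the new keys can agree only if $v=2$.
\end{example}

So, if $y$ is revealed first and $u$ only together with $v$, disagreement of the old keys passes to the new keys except with probability $1/q$. We chain this step over all levels $n\le-1$, the new key of one level serving as the old key of the next. Three difficulties shape the construction.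

\emph{The losses must be summable.} The fields must therefore grow as $n\to-\infty$. Let $u$ on level $n$ lie in $\mathbb F_{q_n}$ and let the innovation come from level $n+1$. The old key, from level $n-1$, takes $q_{n-1}q_n$ values, and distinct keys must give distinct curves over $\mathbb F_{q_n}$. With $q_{n-1}=q_n^2$ the fields are nested and the old key has $q_n^3$ values, which is exactly three coefficients. Lines become cubics, and the loss is $3/q_{n+1}$.

\emph{The entropy must be small.} A process carrying symbols of $\mathbb F_{q_n}$ at every time has entropy at least of order $\log q_n\to\infty$, while level $n$ may only add $\varepsilon_n-\varepsilon_{n-1}\to0$. We place the symbols only at random marked times of small density $p_n$, and each marked time looks up its old key and its innovation at nearby marked times of the neighboring levels.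

\emph{The system need not be Bernoulli.} For Theorem~\ref{thm:general} we write $\mathbf X$ as a product of a system of small entropy and a Bernoulli shift, run the construction in the second factor, and show that the first cannot predict the keys.

\section{The twisted filtration}\label{sec:construction}

\subsection*{Parameters}
Let $q_0=32$ and $q_{n-1}=q_n^2$, and fix nested fields $\mathbb F_{q_0}\subset\mathbb F_{q_{-1}}\subset\cdots$. For each $n$ fix a bijection $b\mapsto(\alpha_n(b),\beta_n(b))$ from $\mathbb F_{q_{n-1}}$ to $\mathbb F_{q_n}^2$. For $n\le-1$, $v\in\mathbb F_{q_{n+1}}$ and $(b,c)\in\mathbb F_{q_{n-1}}\times\mathbb F_{q_n}$ put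
\[
\ell_n\big(v;(b,c)\big)=\alpha_n(b)\,v+\beta_n(b)\,v^2+c\,v^3\in\mathbb F_{q_n}.
\]
If $K\ne K'$ in $\mathbb F_{q_{n-1}}\times\mathbb F_{q_n}$ and $t\in\mathbb F_{q_n}$, then the coefficient triples of $K$ and $K'$ differ, so $\ell_n(v;K)-\ell_n(v;K')-t$ is a nonzero polynomial in $v$ of degree at most $3$ over $\mathbb F_{q_n}$. Therefore
\begin{equation}\label{eq:roots}
\#\{v\in\mathbb F_{q_{n+1}}:\ \ell_n(v;K)-\ell_n(v;K')=t\}\le3\qquad(K\ne K').
\end{equation}

Let $H(p)=-p\log p-(1-p)\log(1-p)$. Let $a_n>0$ $(n\le0)$ with $\sum_na_n<\infty$ be the entropies to be added, and let $p_n\in(0,1)$ satisfy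
\begin{equation}\label{eq:p}
g_n:=H(p_n)+2p_n\log q_n<a_n,\qquad p_{n-1}\le2^{n-4}p_n\qquad(n\le0).
\end{equation}
Since $H(p)+2p\log q\to0$ as $p\to0$, we can choose $p_0,p_{-1},\dots$ successively. As $q_{-r}=32^{2^r}\ge32^{r+1}$,
\begin{equation}\label{eq:sum}
\sum_{k\le-1}\Big(\frac3{q_{k+1}}+\frac{2p_{k-1}}{p_k}\Big)\le3\sum_{r\ge1}32^{-r}+\sum_{k\le-1}2^{k-3}=\frac3{31}+\frac18\le\frac14 .
\end{equation}

\subsection*{The system $\Omega$ and the straight filtration}
For $n\le0$ let $\omega^n=(\omega^n_i)_{i\in\mathbb Z}$ be an i.i.d.\ process, these processes being independent for different $n$, with $\omega^n_i=(\chi^n_i,u^n_i,z^n_i,w^n_i)$ distributed as follows.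
\begin{itemize}
\item The \emph{mark} $\chi^n_i\in\{0,1\}$ equals $1$ with probability $p_n$.
\item If $\chi^n_i=1$, then $(u^n_i,z^n_i)$ is uniform on $\mathbb F_{q_n}^2$; if $\chi^n_i=0$, then $u^n_i=z^n_i=*$.
\item The \emph{filler} $w^n_i$ is independent of $(\chi^n_i,u^n_i,z^n_i)$, takes finitely many values, and has entropy $a_n-g_n$. (On a set of $N$ points, entropy is a continuous function of the law and takes the values $0$ and $\log N$, so every positive value is attained for large $N$.)
\end{itemize}
The entropy of $\omega^n_0$ is $H(p_n)+p_n\cdot2\log q_n+(a_n-g_n)=a_n$. Let $\Omega$ denote the space of all $(\omega^n_i)_{n\le0,\,i\in\mathbb Z}$ with this law, and also the system given by the shift $T_\Omega$, with $\omega^n_i\circ T_\Omega=\omega^n_{i+1}$. Its one-site alphabet is an infinite product, so the next lemma is needed to apply (O).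

\begin{lemma}\label{lem:countable}
Let $(A_k,\rho_k)_{k\le n}$ be finite probability spaces with $\sum_kH(\rho_k)<\infty$. Then $\rho=\bigotimes_k\rho_k$ is concentrated on a countable set and $H(\rho)=\sum_kH(\rho_k)$.
\end{lemma}

\begin{proof}
Let $b_k\in A_k$ have maximal mass. Then $H(\rho_k)\ge-\log\rho_k(b_k)$, so $1-\rho_k(b_k)\le1-e^{-H(\rho_k)}\le H(\rho_k)$. By the Borel--Cantelli lemma $\rho$-almost every sequence $(\xi_k)$ agrees with $(b_k)$ for all but finitely many $k$, and such sequences form a countable set. Moreover $\sum_{m<k\le n}-\log\rho_k(\xi_k)$ increases to $-\log\rho(\{\xi\})$ as $m\to-\infty$; integrate and use monotone convergence.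
\end{proof}

Thus $\Omega$ is a Bernoulli shift of entropy $\sum_na_n$, and the \emph{straight filtration}
\[
\mathcal S_n=\sigma(\omega^k:k\le n)
\]
is a weak Pinsker filtration of product type with $h(\mathcal S_n)=\sum_{k\le n}a_k$.

\subsection*{Keys and the twisted filtration}
Let $M_n=\{i\in\mathbb Z:\chi^n_i=1\}$. Almost surely each $M_n$ is unbounded in both directions. For $n\le-1$ and $j\in M_n$ define
\[
s_n(j)=\min\{i\ge j:i\in M_{n+1}\},\qquad\pi_n(j)=\max\{i\le j:i\in M_{n-1}\},
\]
the \emph{innovation} $v^n_j=z^{n+1}_{s_n(j)}\in\mathbb F_{q_{n+1}}$, the \emph{key} $K^n_j=(u^n_j,v^n_j)\in\mathbb F_{q_n}\times\mathbb F_{q_{n+1}}$, and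
\begin{equation}\label{eq:y}
y^n_j=u^n_j-\ell_n\big(v^n_j;K^{n-1}_{\pi_n(j)}\big)\in\mathbb F_{q_n};
\end{equation}
see Figure~\ref{fig:marks}. Put $y^n_i=*$ for $i\notin M_n$, and $y^0=u^0$. Finally let
\[
\theta^n_i=(\chi^n_i,y^n_i,z^n_i,w^n_i),\qquad\mathcal C_n=\sigma(\theta^n),\qquad\mathcal F_n=\mathcal S_{n-1}\vee\mathcal C_n .
\]
All these definitions commute with the shift, so $\mathcal C_n$ and $\mathcal F_n$ are factor $\sigma$-algebras. We call $\mathcal F=(\mathcal F_n)$ the \emph{twisted filtration}: on level $n$ it shows $y^n$ in place of $u^n$, and $u^n$ appears only on level $n+1$, with the innovations. Each marked time carries two field symbols so that the innovations $z$ are separate from the symbols $u$ that get disguised. As a result,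
\begin{equation}\label{eq:depends}
\ell_n\big(v^n_j;K^{n-1}_{\pi_n(j)}\big)\ \text{depends only on }\ \chi^{n-1},u^{n-1},\chi^n,z^n,\chi^{n+1},z^{n+1},
\end{equation}
and involves neither $u^n$ nor $u^{n+1}$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.6cm,y=1.2cm]
\foreach \y in {0,1,2} \draw[gray] (0,\y)--(17,\y);
\node[left] at (0,2) {$M_{n+1}$};
\node[left] at (0,1) {$M_n$};
\node[left] at (0,0) {$M_{n-1}$};
\foreach \x in {1,3,4,6,8,9,13,14,16} \fill (\x,2) circle (2pt);
\foreach \x in {1,5,11,15} \fill (\x,1) circle (2pt);
\foreach \x in {3,14} \fill (\x,0) circle (2pt);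
\draw[->,thick,shorten >=3pt] (11,1)--(13,2);
\draw[->,thick,shorten >=3pt] (11,1)--(3,0);
\draw[->,thick,shorten >=3pt] (3,0)--(5,1);
\node[below right] at (11,1) {$j$};
\node[above] at (13,2.05) {$s_n(j)$};
\node[below] at (3,-0.05) {$\pi_n(j)$};
\node[above] at (5,1.05) {$s_{n-1}(\pi_n(j))$};
\end{tikzpicture}
\caption{Marked times on three consecutive levels; time runs from left to right and lower levels are sparser. The symbol $y^n_j$ at a marked time $j$ of level $n$ is computed from $u^n$ at $j$, from $z^{n+1}$ at the next mark $s_n(j)$ of the level above, and from the key attached to the previous mark $\pi_n(j)$ of the level below, which consists of $u^{n-1}$ at $\pi_n(j)$ and $z^n$ at $s_{n-1}(\pi_n(j))$.}\label{fig:marks}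
\end{figure}

\begin{lemma}\label{lem:WP}
\begin{enumerate}
\item[(a)] For $n\le0$, the processes $\theta^n$ and $\omega^k$ $(k\ne n)$ are independent, and $\theta^n$ has the law of $\omega^n$.
\item[(b)] For $n\le-1$, $\mathcal C_{n+1}$ is independent of $\mathcal F_n$.
\item[(c)] $\mathcal F_0$ is the full $\sigma$-algebra of $\Omega$, and $\mathcal F_{n+1}=\mathcal F_n\vee\mathcal C_{n+1}$ for $n\le-1$.
\end{enumerate}
Consequently $\mathcal F$ is a weak Pinsker filtration on $\Omega$ with $h(\mathcal F_n)=\sum_{k\le n}a_k=h(\mathcal S_n)$.
\end{lemma}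

\begin{proof}
(a) For $n=0$ we have $\theta^0=\omega^0$. For $n\le-1$ let $\mathcal W_n=\sigma(\omega^k:k\ne n)\vee\sigma(\chi^n,z^n,w^n)$, the $\sigma$-algebra of everything except $u^n$. Given $\mathcal W_n$, the variables $(u^n_j)_{j\in M_n}$ are independent and uniform on $\mathbb F_{q_n}$. By \eqref{eq:depends}, $y^n_j$ is $u^n_j$ translated by a $\mathcal W_n$-measurable amount, and translations preserve the uniform law. Hence
\begin{equation}\label{eq:condy}
\text{given }\mathcal W_n,\ \text{the variables }(y^n_j)_{j\in M_n}\ \text{are independent and uniform on }\mathbb F_{q_n}.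
\end{equation}
So replacing $u^n$ by $y^n$ does not change the joint law of the family $(\omega^k)_{k\le0}$, which is (a).

(b) By (a), $\omega^{n+1}$ is independent of $\sigma(\omega^k:k<n)\vee\sigma(\theta^n)=\mathcal F_n$. If $n+1=0$ this is the claim. Let $n+1\le-1$. By \eqref{eq:depends}, $\theta^n$ does not involve $u^{n+1}$, so $\mathcal F_n\subset\mathcal W_{n+1}$. Let $\phi$ be bounded and $\mathcal F_n$-measurable and let $\psi$ be a bounded function of $\theta^{n+1}$. By \eqref{eq:condy} on level $n+1$, $\mathbb E[\psi\mid\mathcal W_{n+1}]$ is a function $\bar\psi$ of $(\chi^{n+1},z^{n+1},w^{n+1})$, hence of $\omega^{n+1}$. Therefore $\mathbb E[\phi\psi]=\mathbb E[\phi\bar\psi]=\mathbb E[\phi]\,\mathbb E[\bar\psi]=\mathbb E[\phi]\,\mathbb E[\psi]$.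

(c) $\mathcal F_0=\mathcal S_{-1}\vee\sigma(\omega^0)$ is everything. Let $n\le-1$. By \eqref{eq:y} and \eqref{eq:depends}, $y^n$ is a function of $\omega^{n-1},\omega^n,\chi^{n+1},z^{n+1}$, which are measurable for $\mathcal F_{n+1}=\mathcal S_n\vee\mathcal C_{n+1}$; so $\mathcal F_n\vee\mathcal C_{n+1}\subset\mathcal F_{n+1}$. For the converse we must recover $u^n$ from $\mathcal F_n\vee\mathcal C_{n+1}$. In $u^n_j=y^n_j+\ell_n(v^n_j;K^{n-1}_{\pi_n(j)})$, the symbol $y^n_j$ is read from $\theta^n$, the key $K^{n-1}_{\pi_n(j)}$ from $\omega^{n-1},\chi^n,z^n$, which are $\mathcal F_n$-measurable, and $v^n_j$ from $\chi^{n+1},z^{n+1}$, which are $\mathcal C_{n+1}$-measurable.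

By (a)--(c), $\mathcal C_{n+1}$ is a Bernoulli complement of $\mathcal F_n$ in $\mathcal F_{n+1}$. By (a), $\mathcal F_n$ is generated by the i.i.d.\ process $\big(\theta^n_i,(\omega^k_i)_{k<n}\big)_{i\in\mathbb Z}$, whose entropy is $\sum_{k\le n}a_k$ by Lemma~\ref{lem:countable}.
\end{proof}

\begin{remark}
The two filtrations are interleaved: $\mathcal S_{n-1}\subset\mathcal F_n\subset\mathcal S_{n+1}$ for $n\le-1$. In particular $\bigcap_n\mathcal F_n=\bigcap_n\mathcal S_n$ is trivial by Kolmogorov's zero--one law, so the tail $\sigma$-algebra does not distinguish them.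
\end{remark}

\section{Disagreement propagates upward}\label{sec:propagation}

From now on we allow an extra independent factor. Let $\mathbf Y=(Y,\mathcal B,\nu,S)$ be a system, possibly the one-point system, with a dynamical filtration $(\mathcal E_n)_{n\le0}$ such that $\mathcal E_0=\mathcal B$. Let $\mathbf X=(X,\mathcal A,\mu,T)=\mathbf Y\times\Omega$, regard $\sigma$-algebras and functions on the two factors as living on $X$, and put
\[
\mathcal G_n=\mathcal E_n\vee\mathcal F_n,\qquad\mathcal H_n=\mathcal E_n\vee\mathcal S_n .
\]

Each level has infinitely many keys, and we need one chain of them. We follow the last mark before time $0$. For $k\le-1$ let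
\[
j_k=\max\{i\le0:i\in M_k\},\quad U_k=u^k_{j_k},\quad V_k=v^k_{j_k},\quad R_k=y^k_{j_k},\quad\kappa_k=K^k_{j_k}=(U_k,V_k).
\]
The variables $j_k$ and $R_k$ are $\mathcal F_k$-measurable, and $\kappa_k$ is $\mathcal F_{k+1}$-measurable because it is a function of $\omega^k,\chi^{k+1},z^{k+1}$. Since $j_k$ depends only on $\chi^k$, the variable $U_k$ is uniform on $\mathbb F_{q_k}$. On $X\times X$ let
\[
A_k=\{(x,x'):\kappa_k(x)=\kappa_k(x')\}.
\]

\begin{lemma}\label{lem:prop}
Let $m\le-1$, and let $\lambda$ be a coupling of $\mu$ with itself that is non-anticipating from level $m$ for $(\mathcal G_n)$. Then $\lambda(A_{-1})\le\lambda(A_{m-1})+\frac14$.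
\end{lemma}

\begin{proof}
Fix $k$ with $m\le k\le-1$. We bound $\lambda(A_k\setminus A_{k-1})$.

\emph{The chain rarely breaks.} The old key used in $R_k$ sits at $\pi_k(j_k)$, which need not be $j_{k-1}$. Let $N_k=\{j_{k-1}\le j_k\}$. On $N_k$ we have $\pi_k(j_k)=j_{k-1}$, and \eqref{eq:y} reads
\begin{equation}\label{eq:chain}
U_k=R_k+\ell_k(V_k;\kappa_{k-1}).
\end{equation}
The event $N_k$ fails exactly when the largest element $-r$ of $(M_k\cup M_{k-1})\cap(-\infty,0]$ lies in $M_{k-1}\setminus M_k$. Summing over $r$,
\[
\mu(N_k^c)=\sum_{r\ge0}\big((1-p_k)(1-p_{k-1})\big)^rp_{k-1}(1-p_k)=\frac{p_{k-1}(1-p_k)}{1-(1-p_k)(1-p_{k-1})}\le\frac{p_{k-1}}{p_k}.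
\]

\emph{The innovation is uniform given $\mathcal G_k$.} For $i\le0$ let $\zeta_i$ be the value of $z^{k+1}$ at the first point of $M_{k+1}$ in $[i,\infty)$. It is uniform on $\mathbb F_{q_{k+1}}$, as one sees by conditioning on $\chi^{k+1}$, and it is $\mathcal C_{k+1}$-measurable. By Lemma~\ref{lem:WP}(b) and the independence of $\mathbf Y$ and $\Omega$, $\mathcal C_{k+1}$ is independent of $\mathcal G_k$. Since $V_k=\zeta_i$ on $\{j_k=i\}\in\mathcal G_k$, we get $\mu(V_k=t\mid\mathcal G_k)=1/q_{k+1}$ for every $t\in\mathbb F_{q_{k+1}}$.

\emph{Agreement forces a root.} If $\kappa_{k-1}(x)\ne\kappa_{k-1}(x')$ let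
\[
Z(x,x')=\big\{t\in\mathbb F_{q_{k+1}}:\ R_k(x)+\ell_k(t;\kappa_{k-1}(x))=R_k(x')+\ell_k(t;\kappa_{k-1}(x'))\big\},
\]
and let $Z(x,x')=\emptyset$ otherwise. Then $|Z|\le3$ by \eqref{eq:roots}, and $Z$ is $\mathcal G_k\otimes\mathcal G_k$-measurable because $R_k$ and $\kappa_{k-1}$ are $\mathcal F_k$-measurable. Let $x,x'\in N_k$ and $(x,x')\in A_k\setminus A_{k-1}$. Then $U_k(x)=U_k(x')$ and $V_k(x)=V_k(x')$, so \eqref{eq:chain} at $x$ and at $x'$ gives $V_k(x)\in Z(x,x')$. By \eqref{eq:na} applied to the $\mathcal G_{k+1}$-measurable functions $\mathbf 1_{\{V_k=t\}}$,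
\[
\lambda\big(V_k(x)\in Z\big)=\sum_t\mathbb E_\lambda\Big[\mathbf 1_{\{t\in Z\}}\,\mathbb E_\lambda\big[\mathbf 1_{\{V_k(x)=t\}}\,\big|\,\mathcal G_k\otimes\mathcal G_k\big]\Big]=\frac{\mathbb E_\lambda|Z|}{q_{k+1}}\le\frac3{q_{k+1}} .
\]
Both marginals of $\lambda$ are $\mu$, so
\[
\lambda(A_k)\le\lambda(A_{k-1})+\frac3{q_{k+1}}+\frac{2p_{k-1}}{p_k}.
\]
Sum over $m\le k\le-1$ and use \eqref{eq:sum}.
\end{proof}

The condition $p_{n-1}\le2^{n-4}p_n$ was needed only to keep the chain intact. With $p_{k-1}=p_k=p$ the formula above gives $\mu(N_k^c)=(1-p)/(2-p)$, close to $\frac12$ for small $p$, and the estimate would be void.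

\section{The coupling induced by an isomorphism}\label{sec:coupling}

Suppose that $(\mathcal G_n)$ is isomorphic to $(\mathcal H_n)$. We transport the resampling coupling of Section~\ref{sec:idea} from $(\mathcal H_n)$ to $(\mathcal G_n)$. The filtration $(\mathcal E_n)$ is not assumed to be of product type, so there is no way to resample only its deep levels; we keep the whole $Y$-coordinate common to the two copies. The copies are then no longer independent on level $m$, but only conditionally independent, and the conclusion is that a deep key can be guessed from a copy of $\mathcal E_m$.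

\begin{proposition}\label{prop:guess}
In the setting of Section~\ref{sec:propagation}, let $\Phi$ be an automorphism of $\mathbf X$ with $\Phi^{-1}\mathcal H_n=\mathcal G_n$ for all $n\le0$. Then there is $m\le-1$ such that
\[
\int_X\max_{u}\,\mu\big(U_{m-1}=u\,\big|\,\Phi^{-1}\mathcal E_m\big)\,d\mu>\frac12 .
\]
\end{proposition}

\begin{proof}
\emph{Choice of $m$.} The $\sigma$-algebras $\mathcal A_m=\Phi^{-1}\big(\mathcal E_0\vee\sigma(\omega^k:m<k\le0)\big)$ increase to $\mathcal A$ as $m\to-\infty$. The function $f=\kappa_{-1}$ takes finitely many values, and each of its level sets is approximated in measure by sets from $\bigcup_m\mathcal A_m$. So there are $m\le-1$ and an $\mathcal A_m$-measurable $\tilde f$ with $\mu(f\ne\tilde f)<\frac18$.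

\emph{The coupling.} Write points of $X$ as $(e,\delta,d)$ with $e\in Y$, $\delta=(\omega^k)_{k\le m}$ and $d=(\omega^k)_{m<k\le0}$; under $\mu$ the three coordinates are independent. Take $e,\delta,\delta',d$ independent, with $e,\delta,d$ distributed as under $\mu$ and $\delta'$ distributed as $\delta$, and let $\lambda$ be the law of
\[
(x,x')=\big(\Phi^{-1}(e,\delta,d),\ \Phi^{-1}(e,\delta',d)\big).
\]
Both marginals are $\mu$. A function $g$ on $X$ is $\Phi^{-1}\mathcal D$-measurable exactly when $g\circ\Phi^{-1}$ is $\mathcal D$-measurable; we use this to express everything through $e,\delta,\delta',d$.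

\emph{Agreement at the top.} The function $\tilde f\circ\Phi^{-1}$ depends only on $(e,d)$, so $\tilde f(x)=\tilde f(x')$. Hence $\lambda(A_{-1}^c)\le2\mu(f\ne\tilde f)<\frac14$.

\emph{No anticipation.} Let $m\le k\le-1$ and let $d^{\le k}=(\omega^l)_{m<l\le k}$. Since $\mathcal G_k=\Phi^{-1}\mathcal H_k$ and $k\ge m$, the information $\mathcal G_k$ about $x$ is generated by $\mathcal E_k$ (in the variable $e$), $\delta$ and $d^{\le k}$, and the information $\mathcal G_k$ about $x'$ is generated by $\mathcal E_k$, $\delta'$ and $d^{\le k}$. So $\mathcal G_k\otimes\mathcal G_k$ is generated by the information $\mathcal G_k$ about $x$ together with $\delta'$. Now $\delta'$ is independent of $x$, and adding to the conditioning a $\sigma$-algebra independent of both the integrand and the original conditioning does not change a conditional expectation. This is \eqref{eq:na}.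

\emph{The bottom.} Lemma~\ref{lem:prop} gives $\lambda(A_{m-1})\ge\lambda(A_{-1})-\frac14>\frac12$. The variable $U=U_{m-1}$ is $\mathcal G_m$-measurable, so $U(x)=\psi(e,\delta)$ and $U(x')=\psi(e,\delta')$, where $\psi$ is measurable for $\mathcal H_m$, that is, for $\mathcal E_m$ in $e$ jointly with $\delta$. Let $P_e(u)$ be the probability that $\psi(e,\delta)=u$ for fixed $e$. By Fubini's theorem $e\mapsto P_e(u)$ is $\mathcal E_m$-measurable, and it is a version of $\mu(U=u\mid\Phi^{-1}\mathcal E_m)\circ\Phi^{-1}$. Given $e$, the variables $U(x)$ and $U(x')$ are independent with law $P_e$. Therefore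
\[
\frac12<\lambda(A_{m-1})\le\lambda\big(U(x)=U(x')\big)=\int_Y\sum_uP_e(u)^2\,d\nu(e)\le\int_Y\max_uP_e(u)\,d\nu(e).\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:bernoulli}]
Let $a_n=\varepsilon_n-\varepsilon_{n-1}>0$; then $\sum_{k\le n}a_k=\varepsilon_n$ because $\varepsilon_k\to0$. Choose $p_n$ as in \eqref{eq:p} and build $\Omega$. It is a Bernoulli shift of entropy $\varepsilon_0=h(\mathbf X)$, so $\mathbf X\cong\Omega$ by (O), and it suffices to work on $\Omega$. By Lemma~\ref{lem:WP}, $\mathcal F$ and $\mathcal S$ are weak Pinsker filtrations with entropies $(\varepsilon_n)$. If they were isomorphic, Proposition~\ref{prop:guess} with $\mathbf Y$ the one-point system would give $m\le-1$ with $\max_u\mu(U_{m-1}=u)>\frac12$. But $U_{m-1}$ is uniform on $\mathbb F_{q_{m-1}}$, so this maximum is $1/q_{m-1}<\frac12$.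
\end{proof}

\begin{remark}
The proof of Proposition~\ref{prop:guess} never uses $\Phi\circ T=T\circ\Phi$. So no invertible measure-preserving map of $\Omega$ carries $\mathcal F$ to $\mathcal S$, whether or not it commutes with the shift. In the next section the commutation is essential.
\end{remark}

\section{General ergodic systems}\label{sec:general}

In Proposition~\ref{prop:guess} the factor $\Phi^{-1}\mathcal E_m$ may sit anywhere in $\mathbf X$. All we know is that it is $T$-invariant and has entropy $h(\mathcal E_m)$. Small entropy alone is no protection, since $U_n$ is measurable for $\sigma(\omega^n)$, whose entropy $a_n$ is small. What is needed is entropy small compared with the density $p_n$ of the marks.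

\subsection*{A factor of very small entropy cannot guess a key}
For a finite-valued function $\xi$ and a $\sigma$-algebra $\mathcal C$, the conditional entropy $H(\xi\mid\mathcal C)$ is the integral over $X$ of the Shannon entropy of the conditional law of $\xi$ given $\mathcal C$. We recall that it decreases when $\mathcal C$ grows; that $H(\xi\circ T\mid T^{-1}\mathcal C)=H(\xi\mid\mathcal C)$; that $H(\xi\mid\mathcal C_N)\to H(\xi\mid\mathcal C)$ if $\mathcal C_N\uparrow\mathcal C$; and the chain rule $H(\xi,\xi'\mid\mathcal C)=H(\xi'\mid\mathcal C)+H(\xi\mid\mathcal C\vee\sigma(\xi'))$. The chain rule implies subadditivity, $H(\xi,\xi'\mid\mathcal C)\le H(\xi\mid\mathcal C)+H(\xi'\mid\mathcal C)$, and $H(\xi\mid\mathcal C\vee\sigma(\xi'))\ge H(\xi\mid\mathcal C)-H(\xi')$. For a factor $\sigma$-algebra $\mathcal E$, $h(\mathcal E)$ is the supremum of $\lim_N\frac1NH(\xi,\xi\circ T,\dots,\xi\circ T^{N-1})$ over finite-valued $\mathcal E$-measurable $\xi$.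

For a law $P$ on a set of $q$ points, $D(P)=\log q-H(P)\in[0,\log q]$ is the Kullback--Leibler divergence of $P$ from the uniform law. Pinsker's inequality bounds the total variation distance $\max_E\big|P(E)-|E|/q\big|$ by $\sqrt{D(P)/2}$; taking for $E$ a single point,
\begin{equation}\label{eq:pinsker}
\max_uP(u)\le\frac1q+\sqrt{D(P)/2}.
\end{equation}

\begin{lemma}\label{lem:noguess}
In the setting of Section~\ref{sec:propagation}, let $\mathcal E$ be a factor $\sigma$-algebra of $\mathbf X$, let $n\le-1$, and let $L\ge1$ be an integer. Then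
\[
\int_X\max_u\mu(U_n=u\mid\mathcal E)\,d\mu\le\frac1{q_n}+\sqrt{\tfrac12\big(L\,h(\mathcal E)+(1-p_n)^L\log q_n\big)} .
\]
\end{lemma}

\begin{proof}
Write $p=p_n$, $q=q_n$, $u_i=u^n_i=u_0\circ T^i$. Entropy controls the symbol at a fixed time, whereas $U_n$ is the symbol at the random time $j_n$. We therefore enlarge the conditioning to $\mathcal C=\mathcal E\vee\mathcal M$, where $\mathcal M=\sigma(\chi^n)$, so that $j_n$ becomes known. This can only increase the left side: for each $u'$,
\[
\mu(U_n=u'\mid\mathcal E)=\mathbb E\big[\mu(U_n=u'\mid\mathcal C)\,\big|\,\mathcal E\big]\le\mathbb E\big[\max_u\mu(U_n=u\mid\mathcal C)\,\big|\,\mathcal E\big].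
\]

\emph{Time $0$.} We claim $H(u_0\mid\mathcal C)\ge p\log q-h(\mathcal E)$. Let $\xi$ be finite-valued and $\mathcal E$-measurable, $\xi_i=\xi\circ T^i$, and write $\xi_{[N]}=(\xi_0,\dots,\xi_{N-1})$, $u_{[N]}=(u_0,\dots,u_{N-1})$. Given $\mathcal M$, the $u_i$ with $i\in M_n$ are independent and uniform on $\mathbb F_q$ and the others equal $*$, so $H(u_{[N]}\mid\mathcal M)=Np\log q$. Using $T^{-1}\mathcal M=\mathcal M$, then monotonicity, subadditivity and the last consequence of the chain rule,
\begin{align*}
N\,H\big(u_0\mid\mathcal M\vee\sigma(\xi)\big)&=\sum_{i=0}^{N-1}H\big(u_i\mid\mathcal M\vee\sigma(\xi_i)\big)\ge\sum_{i=0}^{N-1}H\big(u_i\mid\mathcal M\vee\sigma(\xi_{[N]})\big)\\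
&\ge H\big(u_{[N]}\mid\mathcal M\vee\sigma(\xi_{[N]})\big)\ge Np\log q-H(\xi_{[N]}).
\end{align*}
Dividing by $N$ and letting $N\to\infty$ gives $H(u_0\mid\mathcal M\vee\sigma(\xi))\ge p\log q-h(\mathcal E)$. Since the space is standard, we can let $\sigma(\xi)$ increase to $\mathcal E$ along a sequence, which proves the claim.

Let $M=\{\chi^n_0=1\}\in\mathcal C$. On $M$ the conditional law of $u_0$ given $\mathcal C$ lives on $\mathbb F_q$; let $\Delta$ be its divergence from the uniform law. Off $M$ we have $u_0=*$, with no entropy. Thus $H(u_0\mid\mathcal C)=p\log q-\int_M\Delta\,d\mu$, and the claim says $\int_M\Delta\,d\mu\le h(\mathcal E)$.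

\emph{Time $j_n$.} On $\{j_n=-r\}\in\mathcal C$ we have $U_n=u_0\circ T^{-r}$ and $T^{-r}x\in M$. Since $\mathcal C$ is $T$-invariant, $\mu(u_0\circ T^{-r}=u\mid\mathcal C)=\mu(u_0=u\mid\mathcal C)\circ T^{-r}$. So the divergence $\Delta^*$ of the conditional law of $U_n$ given $\mathcal C$ equals $\Delta\circ T^{-r}$ on $\{j_n=-r\}$, and $\int_{\{j_n=-r\}}\Delta^*\,d\mu\le\int_M\Delta\,d\mu$. As $\Delta^*\le\log q$ and $\mu(j_n\le-L)=(1-p)^L$,
\[
\int_X\Delta^*\,d\mu\le\sum_{r=0}^{L-1}\int_M\Delta\,d\mu+(1-p)^L\log q\le L\,h(\mathcal E)+(1-p)^L\log q .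
\]
Integrate \eqref{eq:pinsker} and use Jensen's inequality $\int\sqrt{\Delta^*/2}\,d\mu\le\big(\frac12\int\Delta^*\,d\mu\big)^{1/2}$.
\end{proof}

\subsection*{Proof of Theorem~\ref{thm:general}(2)}

\emph{Reduction to strictly increasing entropies.} The set $I=\{n\le0:\varepsilon_{n-1}<\varepsilon_n\}$ is infinite because $\varepsilon_n>0$ and $\varepsilon_n\to0$. Enumerate it as $i_0>i_{-1}>\cdots$ and put $i_1=1$. Then $\varepsilon_n$ is constant, equal to $\varepsilon'_r:=\varepsilon_{i_r}$, for $i_r\le n<i_{r+1}$, and $(\varepsilon'_r)_{r\le0}$ is strictly increasing, positive, tends to $0$, and has $\varepsilon'_0=h(\mathbf X)$. A weak Pinsker filtration $\mathcal F'$ with entropies $(\varepsilon'_r)$ yields one with entropies $(\varepsilon_n)$ by setting $\mathcal F_n=\mathcal F'_r$ for $i_r\le n<i_{r+1}$; the repeated levels have the trivial Bernoulli complement. An isomorphism between two stretched filtrations is an isomorphism between the original ones, since $\mathcal F'_r=\mathcal F_{i_r}$. So we may assume $h_n:=\varepsilon_n-\varepsilon_{n-1}>0$ for all $n\le0$.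

\emph{Parameters.} The increment $h_n$ is to be shared between $\mathbf Y$, which receives $e_n$, and $\Omega$, which receives $a_n$. Lemma~\ref{lem:noguess} dictates the order: first the densities, then the share of $\mathbf Y$. Choose $p_n\in(0,1)$ successively with $g_n\le h_n/3$ and $p_{n-1}\le2^{n-4}p_n$. For $m\le0$ choose an integer $L_m\ge1$ with
\[
(1-p_{m-1})^{L_m}\log q_{m-1}\le\frac1{100},\qquad\text{and put }t_m=\frac1{100L_m}.
\]
Let
\[
e_k=\min\Big\{\frac{h_k}3,\ 2^{k-1}\min_{k\le l\le0}t_l\Big\}>0,\qquad\eta_n=\sum_{k\le n}e_k,\qquad a_n=h_n-e_n .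
\]
The sequence $(\eta_n)_{n\le0}$ is positive, strictly increasing and tends to $0$, with $\eta_0\le\frac13\sum_kh_k=h(\mathbf X)/3$. For $k\le n$ we have $e_k\le2^{k-1}t_n$, so $\eta_n\le2^nt_n\le t_n$. Also $a_n-g_n\ge h_n/3>0$, so \eqref{eq:p} holds. Let $\Omega$ be the system of Section~\ref{sec:construction} for these parameters; $h(\Omega)=\sum_na_n=h(\mathbf X)-\eta_0$.

\emph{Decomposition of $\mathbf X$.} By (A) there is a weak Pinsker filtration $\mathcal F^\circ$ on $\mathbf X$ with $h(\mathcal F^\circ_n)=\eta_{n+1}$ for $n\le-1$. Let $\mathbf Y=\mathbf X/\mathcal F^\circ_{-1}$ and $\mathcal E_n=\mathcal F^\circ_{n-1}$ for $n\le0$; this is a weak Pinsker filtration on $\mathbf Y$ with $h(\mathcal E_n)=\eta_n$. Since $\mathcal A$ is relatively Bernoulli over $\mathcal F^\circ_{-1}$, we have $\mathbf X\cong\mathbf Y\times\mathbf B$ with $\mathbf B$ a Bernoulli shift of entropy $h(\mathbf X)-\eta_0=h(\Omega)$. By (O), $\mathbf X\cong\mathbf Y\times\Omega$. We identify the two and are in the setting of Section~\ref{sec:propagation}.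

\emph{Two weak Pinsker filtrations.} Let $\mathcal Q_n$ be a Bernoulli complement of $\mathcal E_{n-1}$ in $\mathcal E_n$. By Lemma~\ref{lem:WP},
\[
\mathcal G_n=\mathcal G_{n-1}\vee(\mathcal Q_n\vee\mathcal C_n),\qquad\mathcal H_n=\mathcal H_{n-1}\vee\big(\mathcal Q_n\vee\sigma(\omega^n)\big).
\]
Because $\mu$ is a product measure, $\mathcal E_{n-1},\mathcal Q_n,\mathcal F_{n-1},\mathcal C_n$ are independent, and so are $\mathcal E_{n-1},\mathcal Q_n,\mathcal S_{n-1},\sigma(\omega^n)$. A product of two Bernoulli shifts is a Bernoulli shift, so the brackets are Bernoulli complements. Moreover $\mathcal G_0=\mathcal H_0=\mathcal A$ and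
\[
h(\mathcal G_n)=h(\mathcal H_n)=\eta_n+\sum_{k\le n}a_k=\sum_{k\le n}h_k=\varepsilon_n .
\]

\emph{They are not isomorphic.} Suppose that $\Phi$ is an automorphism of $\mathbf X$ with $\Phi^{-1}\mathcal H_n=\mathcal G_n$ for all $n$, and let $m\le-1$ be given by Proposition~\ref{prop:guess}. Since $\Phi$ commutes with $T$, $\Phi^{-1}\mathcal E_m$ is a factor $\sigma$-algebra of entropy $\eta_m\le t_m$. Lemma~\ref{lem:noguess} with $n=m-1$ and $L=L_m$ gives
\[
\int_X\max_u\mu\big(U_{m-1}=u\,\big|\,\Phi^{-1}\mathcal E_m\big)\,d\mu\le\frac1{q_{m-1}}+\sqrt{\frac12\Big(\frac1{100}+\frac1{100}\Big)}=\frac1{q_{m-1}}+\frac1{10}<\frac12,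
\]
which contradicts Proposition~\ref{prop:guess}. Hence $(\mathcal G_n)$ and $(\mathcal H_n)$ are non-isomorphic weak Pinsker filtrations on $\mathbf X$ with entropies $(\varepsilon_n)$. \qed

\begin{thebibliography}{1}

\bibitem{Benzoni}
S\'everin Benzoni, \emph{Introduction to weak Pinsker filtrations}, arXiv:2504.00681 (2025).

\end{thebibliography}
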